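\title{A group with decidable word problem on which the sunny-side up subshift is not sofic}

\begin{abstract}
The sunny-side up subshift on a group $\Gamma$ consists of the $\{0,1\}$-colorings of $\Gamma$ with at most one $1$. We construct a $2$-generated infinite residually finite group with decidable word problem on which this subshift is not sofic. In every sofic subshift on our group, the points fixed by an infinite normal subgroup with virtually free quotient are dense. The group is obtained by a nested-interval diagonalization between amalgamated products of finite groups.
\end{abstract}

\section{Introduction}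

\subsection*{Subshifts on groups}

Let $\Gamma$ be a finitely generated group and $\Sigma$ a finite alphabet. The group $\Gamma$ acts on $\Sigma^\Gamma$, with the product topology, by left shifts: $(gx)(h)=x(g^{-1}h)$. A \emph{subshift} is a closed $\Gamma$-invariant subset of $\Sigma^\Gamma$. A subshift is \emph{of finite type} (an \emph{SFT}) if it has the form
\[
\{x\in\Sigma^\Gamma : (gx)|_P\notin\mathcal F\text{ for all }g\in\Gamma\}
\]
for a finite \emph{window} $P\subset\Gamma$ and a set $\mathcal F\subseteq\Sigma^P$ of forbidden patterns. Since $(g^{-1}x)(h)=x(gh)$, the condition says that none of the patterns $(x(gh))_{h\in P}$, $g\in\Gamma$, is forbidden. A subshift $Y$ is \emph{sofic} if it is the image of an SFT $X$ under a continuous equivariant surjection $\psi\colon X\to Y$. Thus an SFT is defined by local rules, and a sofic subshift is defined by local rules on a hidden layer of finitely many states per site.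

There is also a computational class. Fix a finite symmetric generating set $S$, and let $\overline w\in\Gamma$ be the element represented by a word $w\in S^*$. A \emph{pattern coding} is a map $c\colon W\to\Sigma$ with $W\subset S^*$ finite; it \emph{occurs} in $x$ at $g$ if $x(g\overline w)=c(w)$ for all $w\in W$. A subshift is \emph{effectively closed} if it is the set of configurations in which no member of some recursively enumerable set of pattern codings occurs at any position. This notion does not depend on $S$.

\subsection*{The sunny-side up subshift}

The \emph{sunny-side up subshift} is
\[
X_{\le1}=\{x\in\{0,1\}^\Gamma:\ x(g)=x(h)=1\text{ implies }g=h\}.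
\]
If $\Gamma$ is finite, it is an SFT with window $\Gamma$. If $\Gamma$ is infinite, it is not an SFT. Indeed, given a nonempty window $P$, choose $g\notin P^{-1}P$ and let $x$ have ones exactly at $1$ and $g$. Every translate $hP$ contains at most one of these two sites, so every pattern that $x$ shows through the window is also shown by a point of $X_{\le1}$, and the rules cannot exclude $x$.

A hidden layer can do better, because it can carry a signal away from the marked site. On $\Gamma=\mathbb Z$ take the alphabet $\{\rightarrow,\bullet,\leftarrow\}$ and allow only the adjacent pairs
\begin{equation}\label{eq:arrows}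
\rightarrow\rightarrow,\qquad \rightarrow\bullet,\qquad \bullet\leftarrow,\qquad \leftarrow\leftarrow .
\end{equation}
To the right of a $\bullet$ there are only symbols $\leftarrow$, so a configuration has at most one $\bullet$. The map sending $\bullet$ to $1$ and the arrows to $0$ has image $X_{\le1}$. Soficity of $X_{\le1}$ on $\Gamma$ therefore measures whether finitely many states and local rules can tell every other site of $\Gamma$ that it is different from the marked one.

The following facts are known. By results of Dahmani and Yaman, soficity of $X_{\le1}$ is invariant under commensurability; if $1\to N\to\Gamma\to H\to1$ is exact and $X_{\le1}$ is sofic for $N$ and for $H$, then it is sofic for $\Gamma$; and $X_{\le1}$ is sofic for finitely generated free groups, finitely generated abelian groups, hyperbolic groups and poly-hyperbolic groups. In the other direction, let $\Gamma$ be recursively presented. Then $X_{\le1}$ is effectively closed if and only if $\Gamma$ has decidable word problem, that is, if and only if an algorithm decides for $w\in S^*$ whether $\overline w=1$. Every sofic subshift on a recursively presented group is effectively closed. Hence $X_{\le1}$ is not sofic on a recursively presented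 group with undecidable word problem.

This obstruction is purely computational and disappears when the word problem is decidable. In view of the positive results one may guess that nothing else stands in the way. The problem, which comes from the paper of Barbieri, Sablik and Salo \cite{BSS}, is this: \emph{is there a finitely generated group with decidable word problem on which $X_{\le1}$ is not sofic?}

\subsection*{Results}

The answer is yes. Recall that a group is \emph{residually finite} if every nontrivial element lies outside some normal subgroup of finite index, and \emph{virtually free} if it has a free subgroup of finite index.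

\begin{theorem}\label{thm:main}
There is a $2$-generated infinite residually finite group $\Gamma$ with decidable word problem such that $X_{\le1}\subset\{0,1\}^\Gamma$ is not sofic.
\end{theorem}

The obstruction is periodicity: on our group, every sofic subshift is full of points with large stabilizers.

\begin{theorem}\label{thm:strong}
The group $\Gamma$ in Theorem~\ref{thm:main} can be chosen so that, in addition, the following hold.
\begin{itemize}
\item[(a)] For every finite alphabet $\Sigma$, every sofic subshift $Y\subseteq\Sigma^\Gamma$, every nonempty relatively open set $U\subseteq Y$ and every finite set $E\subset\Gamma$, there are a point $y\in U$ and an infinite normal subgroup $K\lhd\Gamma$ fixing $y$ such that $K\cap E\subseteq\{1\}$ and $\Gamma/K$ is virtually free.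
\item[(b)] $\Gamma$ contains a nonabelian free group and is not finitely presentable.
\end{itemize}
There are infinitely many pairwise non-isomorphic such groups $\Gamma$.
\end{theorem}

A subshift is \emph{strongly aperiodic} if all its points have trivial stabilizer. Let $X_{\le n}\subset\{0,1\}^\Gamma$ be the subshift of configurations with at most $n$ ones.

\begin{corollary}\label{cor:apps}
Let $\Gamma$ be as in Theorem~\ref{thm:strong}.
\begin{itemize}
\item[(a)] If a subshift $Y$ on $\Gamma$ has a nonempty relatively open subset all of whose points have finite stabilizer, then $Y$ is not sofic. For every $n\ge1$, the subshift $X_{\le n}$ is effectively closed and not sofic.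
\item[(b)] Every nonempty SFT on $\Gamma$ contains a point fixed by an infinite normal subgroup. In particular, $\Gamma$ admits no nonempty strongly aperiodic SFT, although its word problem is decidable.
\end{itemize}
\end{corollary}

\begin{proof}
The first statement of (a) is immediate from Theorem~\ref{thm:strong}(a). In $X_{\le n}$ consider the open set $U=\{y:y(1)=1\}$. The stabilizer of $y\in U$ acts by left multiplication, hence freely, on the nonempty set of ones of $y$, so it has at most $n$ elements. Thus $X_{\le n}$ is not sofic. It is effectively closed: since the word problem is decidable, one can enumerate the pattern codings that place a $1$ at $n+1$ words representing distinct elements. For (b), an SFT is sofic through the identity map; take $U=Y$.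
\end{proof}

Section~\ref{sec:candidates} turns non-soficity into an order-theoretic condition on $2$-generated groups and describes the strategy. Sections~\ref{sec:amalgams}--\ref{sec:subdivision} provide the tools, and Section~\ref{sec:construction} constructs $\Gamma$ and proves both theorems.

\section{Candidates and the order on marked groups}\label{sec:candidates}

We want to defeat every SFT on $\Gamma$ that could cover $X_{\le1}$, but we do not yet have $\Gamma$. So we describe local rules by words in the generators. One finite description then defines an SFT on all $2$-generated groups at once.

Let $F$ be the free group on $a,b$, and let $S=\{a^{\pm1},b^{\pm1}\}$ be the set of four formal letters. A \emph{marked group} is a group with an ordered generating pair, again written $(a,b)$. A \emph{marked map} is a homomorphism with $a\mapsto a$ and $b\mapsto b$; if it exists, it is unique and surjective. A marked map $H'\to H$ exists if and only if $\ker(F\to H')\subseteq\ker(F\to H)$, and we then write $H'\ge H$. We identify marked groups with the same kernel in $F$, so that $\ge$ is a partial order, and an equality of marked groups means a marked isomorphism.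

\begin{definition}\label{def:candidate}
A \emph{candidate} is a tuple $\kappa=(\Sigma,W,\mathcal F,\mathcal G)$, where $\Sigma$ is a finite alphabet, $W\subset S^*$ is finite, and $\mathcal F,\mathcal G\subseteq\Sigma^W$. For a marked group $H$, $x\in\Sigma^H$ and $g\in H$, put $x^W(g)=(x(g\overline w))_{w\in W}\in\Sigma^W$, and let
\[
X_\kappa(H)=\{x\in\Sigma^H:\ x^W(g)\notin\mathcal F\text{ for all }g\in H\}.
\]
A \emph{witness} for $\kappa$ on $H$ is a point $x\in X_\kappa(H)$ with $x^W(1)\in\mathcal G$. Let $\mathcal D_\kappa$ be the class of marked groups on which $\kappa$ has a witness.
\end{definition}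

Different words of $W$ may represent the same element of $H$; patterns that give them different symbols then never occur. One should think of $\mathcal G$ as the set of patterns for which the factor map writes a $1$ at the identity.

\begin{lemma}[Encoding]\label{lem:encoding}
Let $\Gamma$ be a marked group, $X\subseteq\Sigma^\Gamma$ an SFT, and $O\subseteq X$ a relatively clopen set. There is a candidate $\kappa$ with alphabet $\Sigma$ such that $X_\kappa(\Gamma)=X$ and $O$ is the set of witnesses for $\kappa$ on $\Gamma$.
\end{lemma}

\begin{proof}
The set $O$ is open in $X$, so it is a union of sets of the form $\{x\in X:x|_{P'}=p'\}$ with $P'$ finite, and it is compact, so finitely many of them suffice. Hence there is a finite $P\subset\Gamma$ such that, for $x\in X$, membership in $O$ depends only on $x|_P$. Enlarge $P$ to contain a window defining $X$. Then $P$ is itself a window for $X$: let $\mathcal F\subseteq\Sigma^P$ consist of the patterns whose restriction to the old window is forbidden. Put $\mathcal G=\{x|_P:x\in O\}$. Choose one word for each element of $P$; the resulting set $W$ is in bijection with $P$, and this identifies $\mathcal F$ and $\mathcal G$ with subsets of $\Sigma^W$.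
\end{proof}

\begin{lemma}[Pullback]\label{lem:pullback}
Let $\pi\colon H'\to H$ be a marked map and $x$ a witness for $\kappa$ on $H$. Then $x\circ\pi$ is a witness for $\kappa$ on $H'$, and it is fixed by $\ker\pi$. In particular, $H'\ge H\in\mathcal D_\kappa$ implies $H'\in\mathcal D_\kappa$.
\end{lemma}

\begin{proof}
We have $(x\circ\pi)(g\overline w)=x(\pi(g)\overline w)$, so $(x\circ\pi)^W(g)=x^W(\pi(g))$ for all $g\in H'$. For $k\in\ker\pi$ and $h\in H'$ we have $(x\circ\pi)(k^{-1}h)=(x\circ\pi)(h)$.
\end{proof}

So each $\mathcal D_\kappa$ is closed upward. Soficity of $X_{\le1}$ forces the group to lie at the very bottom of one of these classes.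

\begin{lemma}\label{lem:minimal}
Let $\Gamma$ be a marked group on which $X_{\le1}$ is sofic. Then there is a candidate $\kappa$ such that $\Gamma$ is a minimal element of $\mathcal D_\kappa$: we have $\Gamma\in\mathcal D_\kappa$, and no proper marked quotient of $\Gamma$ is in $\mathcal D_\kappa$.
\end{lemma}

\begin{proof}
Let $\psi\colon X\to X_{\le1}$ be a continuous equivariant surjection from an SFT, and let $\kappa$ be given by Lemma~\ref{lem:encoding} for $O=\{x\in X:\psi(x)(1)=1\}$. The configuration with a single $1$ at the identity has a preimage, so $O\ne\emptyset$ and $\Gamma\in\mathcal D_\kappa$. Let $\pi\colon\Gamma\to H$ be a marked map with $H\in\mathcal D_\kappa$. By Lemma~\ref{lem:pullback} some $x\in O$ is fixed by $\ker\pi$. By equivariance $\psi(x)$ is fixed by $\ker\pi$, so it takes the value $1$ on all of $\ker\pi$. As $\psi(x)\in X_{\le1}$, we get $\ker\pi=1$.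
\end{proof}

\begin{example}\label{ex:arrows}
For a nonempty word $w\in S^*$ let $\kappa_w$ be the candidate that runs the rules \eqref{eq:arrows} in the direction $w$: the alphabet is $\{\rightarrow,\bullet,\leftarrow\}$, $W=\{\varepsilon,w\}$ with $\varepsilon$ the empty word, $\mathcal F$ consists of the pairs $(p(\varepsilon),p(w))$ not listed in \eqref{eq:arrows}, and $\mathcal G=\{p:p(\varepsilon)=\bullet\}$. Then
\[
H\in\mathcal D_{\kappa_w}\iff\overline w\text{ has infinite order in }H.
\]
If $x$ is a witness, then $x(1)=\bullet$ and $x(\overline w^{\,i})={\leftarrow}$ for all $i\ge1$, so $\overline w^{\,i}\ne1$. Conversely, if $\overline w$ has infinite order, put $x(1)=\bullet$, $x(\overline w^{\,i})={\leftarrow}$ for $i\ge1$, and $x={\rightarrow}$ elsewhere. For instance, $\mathbb Z$ marked by $a\mapsto 1$, $b\mapsto0$ lies in $\mathcal D_{\kappa_a}$, and its proper quotients, being finite, do not. This is the minimality of Lemma~\ref{lem:minimal} for the cover of the introduction.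
\end{example}

\subsection*{The strategy}

There are countably many candidates, and we need a marked group that is minimal in no $\mathcal D_\kappa$. On the real line, the analogue is to find a point of an interval that is not the endpoint of any ray in a given sequence of rays $[t_k,\infty)$. One bisects. If the midpoint lies in the $k$-th ray, one aims for a point strictly above the midpoint, and otherwise for a point at or below it.

Here is one such step by hand. Consider the marked groups
\[
G=\langle a,b\mid a^2,b^4\rangle\ \ge\ M=\langle a,b\mid a^2,b^4,(ab^2)^4\rangle\ \ge\ Q=\langle a,b\mid a^2,b^2\rangle ,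
\]
and suppose we look for $\Gamma$ with $G\ge\Gamma\ge Q$. The group $M$ lies strictly between the two ends: $ab^2$ has infinite order in the free product $G$ but not in $M$, and $b^2\neq1$ in $M$ because $a\mapsto0$, $b\mapsto1$ defines a homomorphism $M\to\mathbb Z/4$.
\begin{itemize}
\item Let the candidate be $\kappa_{ab^2}$. Then $M\notin\mathcal D_{\kappa_{ab^2}}$. We decide that $M\ge\Gamma\ge Q$. Whatever happens later, $ab^2$ has finite order in $\Gamma$, and no configuration on $\Gamma$ shows a $\bullet$.
\item Let the candidate be $\kappa_{ab}$. Then $M\in\mathcal D_{\kappa_{ab}}$, since $ab$ has infinite order already in the infinite dihedral group $Q$. We decide that $G\ge\Gamma\ge M$ and $\Gamma\ne M$. The witness on $M$ pulls back to a configuration on $\Gamma$ that shows a $\bullet$ at every point of the nontrivial kernel of $\Gamma\to M$.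
\end{itemize}
In both cases $\Gamma$ is not minimal in the class of the candidate. To repeat this step forever, and to end with a decidable word problem, we need three things: a family of intervals that can always be subdivided within the family; an algorithm deciding whether the midpoint lies in $\mathcal D_\kappa$; and a guarantee that, for each word, the construction settles at a computable stage whether it is trivial. Amalgams of finite groups provide all three. They act on trees with finite stabilizers, which makes $\mathcal D_\kappa$ decidable (Section~\ref{sec:deciding}), and they are residually finite, which supplies midpoints that satisfy no new short relations (Section~\ref{sec:subdivision}).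

\section{Amalgams of finite groups}\label{sec:amalgams}

Let $A$ and $B$ be groups with a common subgroup $C$. The amalgam $G=A*_CB$ is generated by $A$ and $B$ and is characterized by the universal property that homomorphisms from $G$ to a group $\Delta$ correspond to pairs of homomorphisms $A\to\Delta$, $B\to\Delta$ that agree on $C$. We use three textbook facts.

\emph{Normal form theorem.} The groups $A$ and $B$ embed in $G$, and $A\cap B=C$. A product $s_1\cdots s_\ell$ with $\ell\ge2$ whose \emph{syllables} $s_i$ come alternately from $A\setminus C$ and $B\setminus C$ does not lie in $A\cup B$; in particular it is nontrivial. Consequently, if $A\ne C\ne B$, then $\alpha\beta$ has infinite order for $\alpha\in A\setminus C$, $\beta\in B\setminus C$, and $G$ is infinite.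

\emph{Bass--Serre tree.} The graph $T$ with vertex set $G/A\sqcup G/B$ and edge set $G/C$, in which the edge $gC$ joins $gA$ and $gB$, is a tree. The group $G$ acts on $T$ by left multiplication, preserving the two types of vertices, and vertex stabilizers are conjugates of $A$ and $B$.

\emph{Free actions on trees.} A group $N$ that acts on a tree with trivial vertex stabilizers and without inverting an edge is free, being the fundamental group of the quotient graph. If this graph has $v<\infty$ vertices and $e<\infty$ edges, the rank of $N$ is $1+e-v$.

\subsection*{Reduction}

Take a nonempty product of elements of $A$ and $B$. Multiply together adjacent syllables from the same factor. As long as there are at least two syllables and one of them lies in $C$, regard it as an element of the other factor and merge it with its neighbors. The number of syllables drops each time, so the procedure stops. Its output, a \emph{reduced expression}, is a single element of $A$ or $B$, or an alternating product as in the normal form theorem. The procedure is effective as soon as we can multiply in the factors, decide whether a syllable lies in $C$, and rewrite it in the other factor if it does.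

Finite groups are given to algorithms by multiplication tables, and common subgroups by the two embeddings. For finite factors the procedure is effective, and with the normal form theorem it gives the following.

\begin{lemma}\label{lem:wp}
There is an algorithm which, given finite groups $A,B$ with a common subgroup $C$ and a product of elements of $A$ and $B$, decides whether the product is trivial in $A*_CB$ and whether it lies in $A$, in $B$, or in $C$. If it lies in one of these subgroups, the algorithm returns the element.
\end{lemma}

\subsection*{Residual finiteness}

To separate an element $g$ from $1$ in a finite quotient, we cut out a finite piece of $G$ containing a path from $1$ to $g$. The factors act on the piece only partially, and the task is to complete the two partial actions to actions that agree on $C$.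

\begin{lemma}[G.~Baumslag]\label{lem:rf}
If $A,B$ are finite groups with a common subgroup $C$, then $G=A*_CB$ is residually finite.
\end{lemma}

\begin{proof}
Let $1\ne g=s_1\cdots s_\ell$ with $s_i\in A\cup B$ and $\ell\ge1$. Let $V\subset G$ be the finite set of products of at most $\ell$ elements of $A\cup B$. It is invariant under left multiplication by $C$, since an element of $C$ can be absorbed into the first factor of a product (and $C\cdot1\subseteq V$ as $\ell\ge1$). This action of $C$ is free. Let $\Omega=V\sqcup V'$, where $V'$ is a finite free $C$-set chosen so that the number of $C$-orbits in $\Omega$ is divisible by $[A:C][B:C]$.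

Put $V_A=\{v\in V:Av\subseteq V\}$. This is a free $A$-set under left multiplication, and each $A$-orbit consists of $[A:C]$ orbits of $C$. Hence $\Omega\setminus V_A$ is a free $C$-set whose number of orbits is divisible by $[A:C]$. As a $C$-set it is isomorphic to a disjoint union of copies of $A$, so the action of $C$ on it extends to $A$. Thus $A$ acts on $\Omega$, extending the action of $C$ and acting on $V_A$ by left multiplication. The same construction with $V_B=\{v\in V:Bv\subseteq V\}$ gives an action of $B$. The two actions agree on $C$, so $G$ acts on the finite set $\Omega$.

Put $v_j=s_j\cdots s_\ell$ and $v_{\ell+1}=1$. For $2\le j\le\ell+1$, the element $v_j$ is a product of at most $\ell-1$ elements of $A\cup B$, so $v_j\in V_A\cap V_B$, and $s_{j-1}$ sends the point $v_j$ to $s_{j-1}v_j=v_{j-1}$. Hence $g$ sends the point $1$ to the point $v_1=g\ne1$, and $g$ lies outside the kernel of $G\to\operatorname{Sym}(\Omega)$.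
\end{proof}

Since a finite intersection of normal subgroups of finite index is again one, a residually finite group has a normal subgroup of finite index avoiding any given finite set of nontrivial elements.

\begin{lemma}\label{lem:vf}
Let $A,B$ be finite groups with a common subgroup $C$, and let $G=A*_CB$. Then $G$ is virtually free. If $[A:C]\ge3$ and $[B:C]\ge2$, or vice versa, then $G$ contains a nonabelian free group.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rf} there is a normal subgroup $N$ of finite index $d$ with $N\cap(A\cup B)=\{1\}$. Being normal, it meets all conjugates of $A$ and $B$ trivially, so it acts on $T$ with trivial vertex stabilizers; it inverts no edge because it preserves types. Thus $N$ is free. The groups $A$, $B$, $C$ embed in $G/N$, so the graph $N\backslash T$ has $d/|A|+d/|B|$ vertices and $d/|C|$ edges. The rank of $N$ is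
\[
1+\frac d{|C|}\Bigl(1-\frac1{[A:C]}-\frac1{[B:C]}\Bigr),
\]
and under the index hypothesis the bracket is at least $1-\frac13-\frac12>0$, so the rank exceeds $1$.
\end{proof}

\section{Deciding $\mathcal D_\kappa$ on an amalgam of finite groups}\label{sec:deciding}

Whether $G\in\mathcal D_\kappa$ is a question about configurations on an infinite group. The tree reduces it to a finite one. The edges $gC$ of $T$ partition $G$, and the edges at the vertex $gA$ are the cosets $g\alpha C$, $\alpha\in A$, whose union is the set $gA$; the same holds for $B$. A rule that relates the symbols at $g$ and $gs$ with $s\in A$ involves only the finite set $gA$, so it lives at one vertex of $T$, and neighboring vertices interact only through the edge that they share. The rules of $\kappa$ reach farther than one step. We first recode so that they do not, and then determine which colorings of one vertex extend over the whole tree.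

\begin{proposition}\label{prop:decide}
There is an algorithm which, given finite groups $A,B$ with a common subgroup $C$, elements $a\in A$ and $b\in B$ generating $G=A*_CB$, and a candidate $\kappa$, decides whether $G\in\mathcal D_\kappa$.
\end{proposition}

\begin{proof}
Let $\kappa=(\Sigma,W,\mathcal F,\mathcal G)$, and let $r\ge0$ bound the lengths of the words in $W$.

\emph{Recoding.} The new symbol at $g$ records what $x$ shows at all sites within $r$ steps of $g$. Let $L=A\sqcup B$, viewed as a set of letters, and let $L^{\le r}$ be the finite set of words over $L$ of length at most $r$; a word $u$ over $L$ represents an element $\overline u\in G$. Let $\iota\colon S^*\to L^*$ replace the letters $a^{\pm1}$ by the corresponding elements of $A$ and $b^{\pm1}$ by those of $B$. This map preserves the length and the represented element; it need not be injective. For $p\in\Sigma^{L^{\le r}}$ put $p^W=(p(\iota(w)))_{w\in W}\in\Sigma^W$. Define the finite alphabet $\Lambda=\{p\in\Sigma^{L^{\le r}}:p^W\notin\mathcal F\}$ and, for each letter $s\in L$, the relation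
\[
R_s=\{(p,q)\in\Lambda^2:\ p(su)=q(u)\text{ for all words }u\text{ over }L\text{ with }|u|\le r-1\}.
\]
Call $y\colon G\to\Lambda$ \emph{valid} if $(y(g),y(g\overline s))\in R_s$ for all $g\in G$ and $s\in L$.

Given $x\in X_\kappa(G)$, put $y(g)(u)=x(g\overline u)$. Then $y(g)^W=x^W(g)\notin\mathcal F$, and $y(g)(su)=x(g\overline s\,\overline u)=y(g\overline s)(u)$, so $y$ is valid. Conversely, given a valid $y$, put $x(g)=y(g)(\varepsilon)$. Then $y(g)(u)=x(g\overline u)$ for all $g$ and all $u\in L^{\le r}$, by induction on $|u|$: validity and the inductive hypothesis give $y(g)(su)=y(g\overline s)(u)=x(g\overline s\,\overline u)$. Hence $x^W(g)=y(g)^W\notin\mathcal F$ and $x\in X_\kappa(G)$. We conclude that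
\begin{equation}\label{eq:recode}
G\in\mathcal D_\kappa\iff\text{some valid }y\text{ has }y(1)^W\in\mathcal G .
\end{equation}

\emph{Colorings of one vertex.} Let $\mathcal A$ be the finite set of maps $f\colon A\to\Lambda$ with $(f(\alpha),f(\alpha s))\in R_s$ for all $\alpha,s\in A$, and define $\mathcal B\subseteq\Lambda^B$ in the same way. Call a pair $(\mathcal A',\mathcal B')$ with $\mathcal A'\subseteq\mathcal A$ and $\mathcal B'\subseteq\mathcal B$ \emph{closed} if every member can be continued across every edge by a member of the other set:
\begin{itemize}
\item for all $f\in\mathcal A'$ and $\alpha\in A$ there is $h\in\mathcal B'$ with $h(c)=f(\alpha c)$ for all $c\in C$;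
\item for all $h\in\mathcal B'$ and $\beta\in B$ there is $f\in\mathcal A'$ with $f(c)=h(\beta c)$ for all $c\in C$.
\end{itemize}
A componentwise union of closed pairs is closed, so there is a largest closed pair $(\mathcal A^*,\mathcal B^*)$. It is computable, since there are finitely many pairs and closedness is a finite check. We claim that
\begin{equation}\label{eq:extend}
f\in\Lambda^A\text{ is the restriction to }A\text{ of a valid map}\iff f\in\mathcal A^* .
\end{equation}

For the forward implication, let $\mathcal A'$ be the set of all maps $\alpha\mapsto y(g\alpha)$ on $A$ and $\mathcal B'$ the set of all maps $\beta\mapsto y(g\beta)$ on $B$, where $y$ is valid and $g\in G$. Validity gives $\mathcal A'\subseteq\mathcal A$ and $\mathcal B'\subseteq\mathcal B$. If $f(\alpha')=y(g\alpha')$ on $A$ and $\alpha\in A$, then $h(\beta)=y(g\alpha\beta)$ is the required continuation, and the second condition follows by exchanging $A$ and $B$. So the pair is closed and $\mathcal A'\subseteq\mathcal A^*$.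

For the converse, let $f\in\mathcal A^*$ and root $T$ at the vertex $A$. By induction on the distance from the root we choose, for each vertex $v$, a representative $g_v$ of the coset $v$ and a map $f_v$ in $\mathcal A^*$ or $\mathcal B^*$, according to the type of $v$; these define $y_v\colon v\to\Lambda$ by $y_v(g_v\gamma)=f_v(\gamma)$. At the root take $g_v=1$ and $f_v=f$. Let $v'$ be a vertex whose parent $v$ has been treated, say $v=g_vA$; the other case is obtained by exchanging $A$ and $B$. The edge between $v$ and $v'$ is $g_v\alpha C$ for some $\alpha\in A$, and $v'=g_v\alpha B$. Put $g_{v'}=g_v\alpha$ and use closedness to choose $f_{v'}\in\mathcal B^*$ with $f_{v'}(c)=f_v(\alpha c)$ for $c\in C$. Then $y_v$ and $y_{v'}$ agree on the edge $g_v\alpha C$. Because $T$ is a tree, each vertex other than the root has exactly one parent, so it receives exactly one such requirement, and every edge joins a vertex to its parent.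

An element $g\in G$ belongs to exactly two vertices, $gA$ and $gB$, the ends of the edge $gC$. So $y(g)=y_{gA}(g)=y_{gB}(g)$ is well defined, and $y|_A=f$. For $s\in A$ write $g=g_v\alpha$ with $v=gA$; then $(y(g),y(g\overline s))=(f_v(\alpha),f_v(\alpha s))\in R_s$. For $s\in B$ use $v=gB$. Thus $y$ is valid, which proves \eqref{eq:extend}.

By \eqref{eq:recode} and \eqref{eq:extend}, $G\in\mathcal D_\kappa$ if and only if some $f\in\mathcal A^*$ has $f(1)^W\in\mathcal G$. This is a finite check.
\end{proof}

\section{Subdividing an interval of marked groups}\label{sec:subdivision}

Our intervals run from an amalgam of finite groups down to the amalgam obtained by killing a normal subgroup in each factor.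

\begin{definition}\label{def:datum}
An \emph{admissible datum} $\mathfrak d=(A,B,C,A_0,B_0)$ consists of finite groups $A,B$ with a common subgroup $C$ and normal subgroups $A_0\lhd A$, $B_0\lhd B$, together with elements $a\in A$, $b\in B$ that generate $A*_CB$, such that
\begin{itemize}
\item[(A1)] $A_0\cap C=B_0\cap C$, and we denote this group by $C_0$;
\item[(A2)] $A\ne CA_0$ and $B\ne CB_0$;
\item[(A3)] $A_0\not\subseteq C$ or $B_0\not\subseteq C$.
\end{itemize}
The \emph{ends} of $\mathfrak d$ are the marked groups
\[
G(\mathfrak d)=A*_CB\ \ge\ Q(\mathfrak d)=A/A_0*_{C/C_0}B/B_0 .
\]
\end{definition}

By (A1), $C/C_0$ embeds in both $A/A_0$ and $B/B_0$, so $Q(\mathfrak d)$ is again an amalgam of finite groups. Condition (A2) says that $C/C_0$ is a proper subgroup of both factors, so $Q(\mathfrak d)$ is infinite. The kernel of $G(\mathfrak d)\to Q(\mathfrak d)$ contains $A_0$ and $B_0$, so (A3) gives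
\begin{equation}\label{eq:proper}
G(\mathfrak d)\to Q(\mathfrak d)\text{ is not injective.}
\end{equation}
Condition (A3) asks for more than \eqref{eq:proper}, and the reason is this. If (A3) fails, then $A_0=C_0=B_0$ is normal in $G(\mathfrak d)$ and $Q(\mathfrak d)=G(\mathfrak d)/C_0$. The kernel is finite, the interval contains only finitely many marked groups, and repeated subdivision is impossible.

A midpoint must be a quotient of $G(\mathfrak d)$ by new relations that hold in $Q(\mathfrak d)$, and it must again be an amalgam of finite groups. Quotients of the finite factors themselves run out. The way around this is to regroup the amalgam so that one factor becomes infinite and residually finite, and then to replace this factor by a large finite quotient.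

\begin{example}\label{ex:dihedral}
Let $A=\langle a\rangle\cong\mathbb Z/2$, $B=\langle b\rangle\cong\mathbb Z/4$, $C=1$, $A_0=1$, $B_0=\langle b^2\rangle$. The ends are the groups $G$ and $Q$ of Section~\ref{sec:candidates}. Put $D=\langle b^2\rangle$ and $A^+=A*D$, an infinite dihedral group, so that $G=A^+*_DB$. With $t=ab^2$, the subgroup $\langle t^j\rangle$ is normal of index $2j$ in $A^+$ and meets $A$ and $D$ trivially. Let $\Delta_j=A^+/\langle t^j\rangle$, which has order $2j$. Then
\[
M_j=\Delta_j*_DB=\langle a,b\mid a^2,b^4,(ab^2)^j\rangle ,
\]
and $M_4$ is the group $M$ used earlier. Three conditions on $j$ appear.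
\begin{itemize}
\item $M_j\ge Q$ requires $j$ even, since $t^j$ maps to $a^j$ in $Q$.
\item For even $j$, the lower interval from $M_j$ to $Q$ is described by $(\Delta_j,B,D,\ker(\Delta_j\to A),D)$, where $\Delta_j\to A$ kills $b^2$. The kernel has order $j$, so (A3) holds when $j>2$. For $j=2$ it fails: $b^2$ is central in $M_2$, and $M_2/\langle b^2\rangle=Q$.
\item The nontrivial elements of $\langle t^j\rangle$ have length at least $2j$ in the generators $a,b^2$ of $A^+$, so a large $j$ keeps short elements of $A^+\setminus D$ outside the image of $D$ in $\Delta_j$. By the normal form theorem, short nontrivial elements of $G$ then survive in $M_j$.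
\end{itemize}
The upper interval from $G$ to $M_j$ is not of the required form, because the factor $A^+$ is infinite. We shrink it to the interval from $M_{2j}$ to $M_j$, described by $(\Delta_{2j},B,D,\langle t^j\rangle/\langle t^{2j}\rangle,1)$.
\end{example}

The general case follows the example, with residual finiteness providing the subgroups $\langle t^j\rangle$ and $\langle t^{2j}\rangle$.

\begin{proposition}\label{prop:subdivide}
Given an admissible datum $\mathfrak d$ and $n\in\mathbb N$, one can compute admissible data $\mathfrak d^+$, $\mathfrak d^-$ and an amalgam of finite groups $H$ such that
\[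
G(\mathfrak d)\ \ge\ G(\mathfrak d^+)\ \ge\ Q(\mathfrak d^+)=H=G(\mathfrak d^-)\ \ge\ Q(\mathfrak d^-)=Q(\mathfrak d)
\]
as marked groups, every word of length at most $n$ over $S$ that is trivial in $H$ is trivial in $G(\mathfrak d)$, and $H$ contains a nonabelian free group.
\end{proposition}

\begin{proof}
The definition of a datum and the statement are symmetric under exchanging $(A,A_0,a)$ with $(B,B_0,b)$. By (A3) we may therefore assume $B_0\not\subseteq C$. Write $G=G(\mathfrak d)$.

\emph{Step 1: regrouping.} Let $D=CB_0\le B$ and $A^+=A*_CD$. A homomorphism from $A^+*_DB$ to a group $\Delta$ is a triple of homomorphisms from $A$, $D$, $B$ to $\Delta$ in which the first two agree on $C$ and the second is the restriction of the third. This is the same as a pair of homomorphisms from $A$ and $B$ that agree on $C$. Hence $G=A^+*_DB$. We have $A\ne C$ by (A2) and $D\ne C$ by assumption, so $A^+$ is infinite. It is residually finite by Lemma~\ref{lem:rf}.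

The map $G\to Q(\mathfrak d)$ sends $A^+$ onto the factor $A/A_0$. Explicitly, let $\rho\colon A^+\to A/A_0$ be the projection on $A$ and the composition $D\to D/B_0\cong C/C_0\hookrightarrow A/A_0$ on $D$, that is, $c\beta\mapsto cA_0$ for $c\in C$, $\beta\in B_0$. The two definitions agree on $C$, and $\rho$ is onto. By construction,
\begin{equation}\label{eq:rho}
\ker(\rho|_D)=B_0,\qquad \rho(D)=CA_0/A_0 .
\end{equation}

\emph{Step 2: the syllables to protect.} Read each nonempty word of length at most $n$ over $S$ as a product of elements of $A^+$ (the letters $a^{\pm1}$) and of $B$ (the letters $b^{\pm1}$), and apply the reduction procedure of Section~\ref{sec:amalgams} in $A^+*_DB$. Elements of $A^+$ are handled as products of elements of $A$ and $D$. By Lemma~\ref{lem:wp} for $A*_CD$ we can decide whether such a product lies in $D$ and find the element, so the procedure is effective. If the output is a single syllable lying in $D$, we regard it as an element of $B$. Let $Z$ be the finite set of syllables from $A^+$ in all these outputs. Then $Z\subseteq A^+\setminus D$.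

\emph{Step 3: two finite quotients of $A^+$.} We choose a normal subgroup $N_1\lhd A^+$ of finite index such that
\begin{itemize}
\item[(i)] $N_1\subseteq\ker\rho$;
\item[(ii)] $N_1\cap A=N_1\cap D=1$;
\item[(iii)] $zd\notin N_1$ for all $z\in Z$ and $d\in D$;
\item[(iv)] $[A^+:N_1]>|A/A_0|\cdot|B_0|$.
\end{itemize}
Such a subgroup exists. Conditions (ii) and (iii) exclude finitely many nontrivial elements. Condition (iv) holds if $N_1$ avoids the quotients $x^{-1}x'$ of distinct members of a set of $|A/A_0|\cdot|B_0|+1$ elements of the infinite group $A^+$. A normal subgroup of finite index avoiding all these elements can be intersected with $\ker\rho$, which has finite index. Next, $N_1$ is infinite; intersecting it with a normal subgroup of finite index that avoids some nontrivial element of $N_1$, we get a normal subgroup $N_2\lhd A^+$ of finite index with $N_2\subsetneq N_1$. Put $A_i=A^+/N_i$. By (ii), $A$ and $D$ embed in $A_1$ and $A_2$.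

These choices can be made by a search. A normal subgroup of finite index is the kernel of a homomorphism $\theta$ from $A^+$ to a finite symmetric group, and $\theta$ is a pair of homomorphisms from $A$ and $D$ that agree on $C$. Enumerate these pairs. For each $\theta$, let $N_1=\ker(\rho\times\theta)$, so that (i) holds, and compute the finite image $A_1$ of $\rho\times\theta$. Conditions (ii)--(iv) say that $A$ and $D$ embed, that the image of $Z$ avoids the image of $D$, and that $|A_1|$ is large enough; these are finite checks. Once $\theta$ is found, enumerate $\theta'$ until the image $A_2$ of $\rho\times\theta\times\theta'$ is larger than $A_1$. Both searches stop by the previous paragraph.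

Define
\[
H=A_1*_DB,\qquad G^+=A_2*_DB .
\]
The projections $A^+\to A_2\to A_1$ are injective on $D$ and induce surjections $G\to G^+\to H$. We mark $G^+$ and $H$ by the images of $a,b$, so that $a\in A\le A_i$ and $b\in B$.

\emph{Step 4: short words.} Let $w$ be a word of length at most $n$ that is nontrivial in $G$, and consider its reduced expression from Step~2. By (iii), each syllable from $A^+$ maps into $A_1\setminus D$. The syllables from $B$ are unchanged. If there are at least two syllables, the image is an alternating product of elements of $A_1\setminus D$ and $B\setminus D$, which is nontrivial in $H$. If there is one syllable, its image lies in $A_1\setminus D$ or is a nontrivial element of $B$. So $w$ is nontrivial in $H$.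

\emph{Step 5: the lower datum.} By (i), $\rho$ induces a surjection $\overline\rho\colon A_1\to A/A_0$. Let $A_{1,0}=\ker\overline\rho$ and $\mathfrak d^-=(A_1,B,D,A_{1,0},B_0)$.
\begin{itemize}
\item[(A1)] By \eqref{eq:rho}, $A_{1,0}\cap D=B_0=B_0\cap D$.
\item[(A2)] We have $\overline\rho(DA_{1,0})=CA_0/A_0\ne A/A_0$ by \eqref{eq:rho} and (A2) for $\mathfrak d$, so $DA_{1,0}\ne A_1$. Also $DB_0=CB_0\ne B$.
\item[(A3)] If $A_{1,0}\subseteq D$, then $A_{1,0}\subseteq B_0$ by (A1). But $|A_{1,0}|=[A^+:N_1]/|A/A_0|>|B_0|$ by (iv).
\end{itemize}
We have $G(\mathfrak d^-)=H$ and $Q(\mathfrak d^-)=A_1/A_{1,0}*_{D/B_0}B/B_0$. Here $\overline\rho$ identifies $A_1/A_{1,0}$ with $A/A_0$, the inclusion $C\le D$ identifies $C/C_0$ with $D/B_0$, and by the definition of $\rho$ on $D$ these identifications respect the embeddings of the amalgamated subgroup. They also respect the marking. So $Q(\mathfrak d^-)=Q(\mathfrak d)$.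

\emph{Step 6: the upper datum.} Let $\mathfrak d^+=(A_2,B,D,N_1/N_2,1)$.
\begin{itemize}
\item[(A1)] $D$ embeds in $A_1=A_2/(N_1/N_2)$, so $(N_1/N_2)\cap D=1$.
\item[(A2)] The image of $D\cdot(N_1/N_2)$ in $A_1$ is $D$, and $D\ne A_1$ by Step~5. Also $D=CB_0\ne B$.
\item[(A3)] The group $N_1/N_2$ is nontrivial and meets $D$ trivially, so it is not contained in $D$.
\end{itemize}
We have $G(\mathfrak d^+)=G^+$ and $Q(\mathfrak d^+)=A_1*_DB=H$.

\emph{Step 7: free subgroups.} Since $|D|=|C|\,|B_0|/|C_0|$, condition (iv) gives
\[
[A_1:D]>\frac{|A/A_0|\,|B_0|}{|C|\,|B_0|/|C_0|}=[A/A_0:C/C_0]\ge2 .
\]
Also $[B:D]\ge2$, so Lemma~\ref{lem:vf} applies to $H$.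
\end{proof}

In both new data the subgroup killed in $B$ lies in $D$, and (A3) holds on the side of $A_1$ or $A_2$. At the next subdivision the roles are therefore exchanged, and the two factors are enlarged in turn.

\section{The group $\Gamma$}\label{sec:construction}

\subsection*{Construction}

Fix $m\ge2$. Let $\mathfrak d_0$ be given by $A=\langle a\rangle\cong\mathbb Z/2$, $B=\langle b\rangle\cong\mathbb Z/2m$, $C=1$, $A_0=1$, $B_0=\langle b^m\rangle$; for $m=2$ this is Example~\ref{ex:dihedral}. It is admissible: (A1) holds as $C=1$, (A2) holds as $m\ge2$, and $B_0\ne1$ gives (A3). Let $\kappa_1,\kappa_2,\dots$ be a computable list of all candidates with alphabets $\{1,\dots,s\}$, $s\ge1$, in which each one occurs infinitely often. Up to renaming symbols, every candidate with a nonempty alphabet is on the list.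

At stage $k\ge1$, apply the algorithm of Proposition~\ref{prop:subdivide} to $\mathfrak d_{k-1}$ with $n=k$; it returns $\mathfrak d_k^+$, $\mathfrak d_k^-$ and $H_k$. Since $H_k=G(\mathfrak d_k^-)$, Proposition~\ref{prop:decide} decides whether $H_k\in\mathcal D_{\kappa_k}$.
\begin{itemize}
\item If so, stage $k$ is an \emph{upper stage}, and $\mathfrak d_k=\mathfrak d_k^+$.
\item If not, stage $k$ is a \emph{lower stage}, and $\mathfrak d_k=\mathfrak d_k^-$.
\end{itemize}
The data $\mathfrak d_k$ and the types of the stages are computable from $k$. Write $G_k=G(\mathfrak d_k)$ and $Q_k=Q(\mathfrak d_k)$. Thus $Q_k=H_k$ at an upper stage and $G_k=H_k$ at a lower stage, and in both cases $G_{k-1}\ge G_k\ge Q_k\ge Q_{k-1}$. In terms of normal subgroups of $F$,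
\[
\ker(F\to G_{k-1})\subseteq\ker(F\to G_k)\subseteq\ker(F\to Q_k)\subseteq\ker(F\to Q_{k-1}).
\]
Define
\[
\Gamma=F\Big/\bigcup_k\ker(F\to G_k).
\]
For $j\ge k$ we have $\ker(F\to G_j)\subseteq\ker(F\to Q_j)\subseteq\ker(F\to Q_k)$, so $G_k\ge\Gamma\ge Q_k$ for every $k$. Let $K_k=\ker(\Gamma\to Q_k)$; these subgroups decrease with $k$.

Both types of stage occur infinitely often. Indeed, take $\Sigma=\{1\}$, $W=\{\varepsilon\}$ and $\mathcal F=\emptyset$. With $\mathcal G=\Sigma^W$ every marked group has a witness, so the stage is upper; with $\mathcal G=\emptyset$ none has, so the stage is lower.

\begin{proposition}\label{prop:gamma}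
The group $\Gamma$ has the following properties.
\begin{itemize}
\item[(a)] If stage $k$ is upper, then a word of length at most $k$ is trivial in $\Gamma$ if and only if it is trivial in $Q_k$.
\item[(b)] $\Gamma$ has decidable word problem.
\item[(c)] $\Gamma$ is infinite and residually finite.
\item[(d)] Every $K_k$ is infinite.
\item[(e)] If $\Gamma\in\mathcal D_{\kappa_k}$, then stage $k$ is upper, $Q_k\in\mathcal D_{\kappa_k}$, and $\kappa_k$ has a witness on $\Gamma$ that is fixed by $K_k$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) If the word is trivial in $Q_k=H_k$, then it is trivial in $G_{k-1}$ by Proposition~\ref{prop:subdivide}, hence in $\Gamma$. The converse holds because $\Gamma\ge Q_k$.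

(b) Given $w$, run the construction until an upper stage $k\ge|w|$ appears, and decide by Lemma~\ref{lem:wp} whether $w$ is trivial in $Q_k$. By (a) this is the answer for $\Gamma$.

(c) $\Gamma$ maps onto the infinite group $Q_0$. By (a), a nontrivial element of $\Gamma$ survives in some $Q_k$, which is residually finite by Lemma~\ref{lem:rf}.

(d) Let stage $j$ be upper. The map $Q_j\to Q_{j-1}$ is the map $G(\mathfrak d_j^-)\to Q(\mathfrak d_j^-)$, which is not injective by \eqref{eq:proper}. Its kernel is $K_{j-1}/K_j$, so $K_j\subsetneq K_{j-1}$. As there are infinitely many upper stages, each $K_k$ contains an infinite strictly decreasing chain of subgroups.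

(e) If $\Gamma\in\mathcal D_{\kappa_k}$, then $G_k\in\mathcal D_{\kappa_k}$ by Lemma~\ref{lem:pullback}. At a lower stage $G_k=H_k\notin\mathcal D_{\kappa_k}$, so stage $k$ is upper, and $Q_k=H_k\in\mathcal D_{\kappa_k}$. Pull a witness back along $\Gamma\to Q_k$ by Lemma~\ref{lem:pullback}.
\end{proof}

An upper stage by itself does not make $H_k$ a proper quotient of $\Gamma$, since $H_k$ is the lower end of the new interval. Part (d) shows that the later upper stages do this.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:gamma}(b),(c), the $2$-generated group $\Gamma$ is infinite, residually finite and has decidable word problem. If $X_{\le1}$ were sofic, Lemma~\ref{lem:minimal} would give $k$ such that $\Gamma$ is minimal in $\mathcal D_{\kappa_k}$. But then $Q_k\in\mathcal D_{\kappa_k}$ by (e), and $Q_k$ is a proper quotient of $\Gamma$ by (d).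
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(a) Let $\psi\colon X\to Y$ be a continuous equivariant surjection from an SFT. The set $U$ contains a nonempty set of the form $U'=\{y\in Y:y|_P=p\}$ with $P\subset\Gamma$ finite, and $U'$ is clopen in $Y$. So $O=\psi^{-1}(U')$ is a nonempty clopen subset of $X$. After renaming the symbols of $X$, Lemma~\ref{lem:encoding} gives a candidate $\kappa$ on our list whose set of witnesses on $\Gamma$ is $O$; in particular $\Gamma\in\mathcal D_\kappa$. Since $\kappa$ occurs infinitely often, there is $k$ such that $\kappa_k=\kappa$ and every element of $E$ is represented by a word of length at most $k$. By Proposition~\ref{prop:gamma}(e), stage $k$ is upper and some $x\in O$ is fixed by $K=K_k$. Then $y=\psi(x)\in U$ is fixed by $K$, by equivariance. The normal subgroup $K$ is infinite by (d), and $\Gamma/K=Q_k$ is virtually free by Lemma~\ref{lem:vf}. An element of $K\cap E$ is represented by a word of length at most $k$ that is trivial in $Q_k$, so it is trivial by (a).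

(b) At an upper stage $\Gamma$ maps onto $H_k$, which contains two elements freely generating a free group. Any preimages of them in $\Gamma$ satisfy no nontrivial relation either.

Recall that if a quotient $F/N$ of a free group of finite rank is finitely presentable, then $N$ is the normal closure of a finite set. Suppose that $\Gamma$ is finitely presentable. Then a finite set normally generates $\bigcup_k\ker(F\to G_k)$, this set lies in one term of the chain, and the chain stabilizes. At a lower stage, however, $G_{k-1}\to G_k$ is the composite
\[
G_{k-1}\to G(\mathfrak d_k^+)\to Q(\mathfrak d_k^+)=H_k=G_k ,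
\]
in which the first map is surjective and the second is not injective by \eqref{eq:proper}. So $\ker(F\to G_{k-1})\subsetneq\ker(F\to G_k)$ at each of the infinitely many lower stages, a contradiction.

It remains to vary $m$. The group $\Gamma$ is a quotient of $G_0=\mathbb Z/2*\mathbb Z/2m$ and maps onto $Q_0=\mathbb Z/2*\mathbb Z/m$, whose abelianizations have orders $4m$ and $2m$. So $|\Gamma^{\mathrm{ab}}|$ divides $4m$ and is divisible by $2m$, that is, $|\Gamma^{\mathrm{ab}}|\in\{2m,4m\}$. For $m=4^i$, $i\ge1$, the sets $\{2\cdot4^i,\,4\cdot4^i\}$ are pairwise disjoint, so the corresponding groups are pairwise non-isomorphic.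
\end{proof}

\begin{remark}
All the groups $G_k$ and $Q_k$ are finitely generated and virtually free, so $X_{\le1}$ is sofic on each of them by the results of Dahmani and Yaman recalled in the introduction. The group $\Gamma$ is squeezed between them. At an upper stage $k$, the groups $G_{k-1}$, $\Gamma$ and $Q_k$ have the same trivial words of length at most $k$. Soficity of $X_{\le1}$ is thus lost in the limit.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BSS}
Sebasti\'an Barbieri, Mathieu Sablik and Ville Salo,
\emph{Self-simulable groups},
arXiv:2104.05141 (2021).

\end{thebibliography}
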